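# An infinite-dimensional Banach algebra whose only maximal left ideal has two generators

## 1. Three theorems on finitely generated maximal left ideals

**Theorem 1.** There is an infinite-dimensional unital complex Banach algebra $A=\mathbb C1\oplus R$ and there are elements $a_1,a_2\in R$ such that
$$R=\operatorname{rad}A=Aa_1+Aa_2=a_1A+a_2A .$$
Hence $R$ is the unique maximal left ideal (and the unique maximal right ideal) of $A$, and it is finitely generated.

The theorem answers the following question, taken from Jared T. White, "On the Dales-Zelazko conjecture for Beurling algebras on discrete groups", arXiv:2206.13989 (2022). Let $A$ be an infinite-dimensional unital Banach algebra. Must $A$ have a maximal left ideal that is not finitely generated? The answer is yes for commutative Banach algebras, for C*-algebras, for $\ell^1(G)$ with $G$ a group, and for the bounded operators on a large class of Banach spaces, including the reflexive ones; these results are quoted with the problem. Theorem 1 says that in general the answer is no.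

Two further theorems go with it.

**Theorem 2.** For every nonzero finite-dimensional semisimple complex algebra $B$ there is an infinite-dimensional unital Banach algebra $\mathfrak A$ with $\mathfrak A/\operatorname{rad}\mathfrak A\cong B$ in which every left ideal of finite codimension (in particular every maximal left ideal) is finitely generated.

**Theorem 3.** Let $A$ be a unital Banach algebra with a left ideal $Aa_1+\dots+Aa_n$ of finite codimension such that $\lim_k\max_{|w|=k}\|a_w\|^{1/k}=0$, where $a_w$ is the product along the word $w$. Then $\dim A<\infty$. In particular, if $\dim A/\operatorname{rad}A<\infty$ and $\operatorname{rad}A=Aa$ for a single $a$, then $\dim A<\infty$. So in Theorem 1 two generators cannot be replaced by one.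

We now unpack the words. "Finitely generated" is meant algebraically: a left ideal $I$ is finitely generated if $I=Aa_1+\dots+Aa_n$ for some $a_1,\dots,a_n\in I$, with no closure taken. The radical $\operatorname{rad}A$ is the intersection of all maximal left ideals, which is also the intersection of all maximal right ideals. For an element $r$ of a normed algebra, $\rho(r)=\lim_n\|r^n\|^{1/n}=\inf_n\|r^n\|^{1/n}$; the limit exists and equals the infimum because $\|r^{n}\|$ is submultiplicative in $n$. In a Banach algebra, $r$ is *quasinilpotent* if $\rho(r)=0$. We use three textbook facts.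

* If $\rho(x)<1$ in a unital Banach algebra, then $1-x$ is invertible (Neumann series).
* If $1-br$ is invertible for every $b\in A$, then $r\in\operatorname{rad}A$. Indeed, if $r$ lay outside a maximal left ideal $L$, then $A=L+Ar$, so $1=l+br$ with $l\in L$, and $l=1-br$ would be invertible.
* If $r\in\operatorname{rad}A$, then $r$ is quasinilpotent: for $\mu\ne0$ the element $\mu-r=\mu(1-\mu^{-1}r)$ is invertible, so the spectrum of $r$ is $\{0\}$, and the spectral radius formula applies.

So Theorem 1 asks for an infinite-dimensional $A=\mathbb C1\oplus R$ in which *every* element of $R$ is quasinilpotent and every element of $R$ can be divided on the right by the pair $a_1,a_2$. Theorem 3 tells us what such an algebra must look like: although each single element $r\in R$ has $\|r^k\|^{1/k}\to0$, the long mixed products $a_w$ must not decay superexponentially.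

## 2. Division against decay: $C[0,1]$, one variable, and the proof of Theorem 3

Here is how finite generation usually fails. In $C[0,1]$ take the maximal ideal $M_0=\{f:f(0)=0\}$, and suppose $f_1,\dots,f_n$ generate it. Put $g=(\sum|f_i|)^{1/2}\in M_0$. Writing $g=\sum b_if_i$ gives $g\le C\sum|f_i|=Cg^2$, so $g\ge 1/C$ wherever $g>0$. But $g(t)>0$ for $t\neq0$, since the function $t\in M_0$ is a combination of the $f_i$, and $g(t)\to0$ as $t\to0$. Contradiction.

To avoid points of this kind, let us look for an algebra with only one maximal ideal. Try one variable. Let $\omega(n)>0$ be a submultiplicative weight with $\omega(0)=1$, and let $A$ be the algebra of power series $\sum c_nt^n$ with $\sum|c_n|\omega(n)<\infty$.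

* If $\omega(n)=e^{-n^2}$, then $\|t^n\|^{1/n}=e^{-n}\to0$. But $R=\{c_0=0\}$ is not $At$: the series with $c_{n+1}=e^{(n+1)^2}/(n+1)^2$ and $c_0=0$ is in $R$, and its quotient by $t$ has norm $\sum e^{2n+1}/(n+1)^2=\infty$.
* If $\omega(n)\le C\omega(n+1)$ for all $n$, then division by $t$ is bounded and $R=At$. But then $\omega(n)\ge C^{-n}$, so $\|t^n\|^{1/n}\ge 1/C$, and $t$ is not quasinilpotent.

Division wants at most geometric decay, and the radical property wants superexponential decay. The proof of Theorem 3 is this conflict in general form.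

**Proof of Theorem 3.** The purpose is to divide $k$ times in a row, with controlled norms, until the remainder is negligible.

Let $F\subset A$ be finite-dimensional with $A=F+\sum_iAa_i$. The bounded linear map $F\oplus A^n\to A$, $(f,b_1,\dots,b_n)\mapsto f+\sum b_ia_i$, is onto. By the open mapping theorem there is a constant $C$ such that every $b\in A$ can be written $b=f+\sum b_ia_i$ with $\|f\|,\|b_i\|\le C\|b\|$. Apply the same division to each coefficient: $b_i=f_i+\sum_jb_{ji}a_j$ with $\|b_{ji}\|\le C^2\|b\|$, so that $b=f+\sum_if_ia_i+\sum_{i,j}b_{ji}a_ja_i$. After $k$ rounds,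
$$b\in F_k+\sum_{|w|=k}b_wa_w,\qquad F_k=\sum_{|w|<k}Fa_w,\qquad \|b_w\|\le C^k\|b\|. \tag{1}$$
There are $n^k$ words of length $k$. So the unit ball of $A$ lies in $F_k+\{y:\|y\|\le\varepsilon_k\}$ with $\varepsilon_k=n^kC^k\max_{|w|=k}\|a_w\|$. By hypothesis $\varepsilon_k^{1/k}\to0$, hence $\varepsilon_k\to0$. Fix $k$ with $\varepsilon_k<1$. The space $F_k$ is finite-dimensional, hence closed. If $F_k\ne A$, Riesz's lemma gives a unit vector at distance more than $\varepsilon_k$ from $F_k$, a contradiction. So $A=F_k$ is finite-dimensional.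

If $\dim A/\operatorname{rad}A<\infty$ and $\operatorname{rad}A=Aa$, then $a\in\operatorname{rad}A$ is quasinilpotent, so $\|a^k\|^{1/k}\to0$, and the first part applies with $n=1$. (For real scalars the spectrum is taken in the complexification; it is $\{0\}$ because for $s+it\ne0$ the element $(a-(s+it))(a-(s-it))=(s^2+t^2)+a(a-2s)$ is a nonzero scalar plus an element of the radical, hence invertible.) $\blacksquare$

From now on all algebras are complex.

## 3. Free algebras, nil relations, and limits of nilpotents

Let $T=\mathbb C\langle a_1,a_2\rangle$ be the free algebra, $T_k$ the span of words of length $k$, and $d=2=\dim T_1$. For subspaces, $XY$ is the span of products, and for $x\in T$, $T_ixT_{i'}$ is the span of all $uxv$ with $u\in T_i$, $v\in T_{i'}$.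

With two free letters, division is no problem. Complete $T$ in the $\ell^1$-norm over words: every series without constant term splits by last letter as $b_1a_1+b_2a_2$, without loss of norm. The defect is that $a_1$ has spectral radius $1$. So we should divide by relations that force quasinilpotence. If the relations are homogeneous, division by letters survives in the quotient, as we shall see.

The first plan is to choose a homogeneous ideal $I$ such that every polynomial without constant term is nilpotent modulo $I$, while $T/I$ stays infinite-dimensional, and then to complete. The trouble comes in the completion. A general element is an infinite sum $r=\sum_kr_k$, a norm limit of nilpotent elements, and such limits need not be quasinilpotent. Here is an example. On $\ell^2(\{1,2,\dots\})$ let $Ve_m=\alpha_me_{m+1}$ with $\alpha_m=e^{-v}$, where $2^v$ is the exact power of $2$ dividing $m$. Let $V_k$ be $V$ with the weights equal to $e^{-k}$ replaced by $0$. Among any $2^{k+1}$ consecutive integers one is $2^k$ times an odd number, so $V_k^{2^{k+1}}=0$, while $\|V-V_k\|=e^{-k}\to0$.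 But exactly $2^{t-1-v}$ of the integers below $2^t$ have exact power $2^v$, for $0\le v<t$, so
$$\log(\alpha_1\cdots\alpha_{2^t-1})=-\sum_{v<t}v2^{t-1-v}\ge-2^{t-1}\sum_{v\ge0}v2^{-v}=-2^t .$$
Hence $\|V^{2^t-1}\|\ge e^{-2^t}$ and $\rho(V)\ge e^{-1}$.

In algebraic terms, write $r=p+s$ with $p$ a nilpotent truncation and $s$ a small tail. Expanding $(p+s)^M$ gives mixed words such as $p\cdots p\,s\,p\cdots p$. Since $p$ and $s$ do not commute, $p^M=0$ does not kill these words, and the few factors $s$ in them do not make them small. We need relations that also kill the terms with a few factors of high degree.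

The bluntest such relations go too far. Requiring $x_1\cdots x_N=0$ for all homogeneous $x_r$ of moderate degree kills all words of length $N$, and the quotient is finite-dimensional. Requiring only $r^2=0$ for *all* $r$ in the positive-degree part still goes too far. Polarised, it reads $xy+yx=0$, and for letters $x,y,z$
$$xyz=-yxz=yzx,\qquad x(yz)=-(yz)x ,$$
so $2yzx=0$. All products of three letters vanish, and the algebra is spanned by $1,a_1,a_2,a_1a_2$.

## 4. Symmetrised products and the cost $\sum\sqrt{k_r}$

**Definition.** For elements $x_1,\dots,x_N$ of an algebra put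
$$\operatorname{Sym}(x_1,\dots,x_N)=\sum_{\sigma\in S_N}x_{\sigma(1)}\cdots x_{\sigma(N)},\qquad \operatorname{Sym}(\emptyset)=1 .$$

For instance $\operatorname{Sym}(x,y)=xy+yx$ and $\operatorname{Sym}(x,\dots,x)=N!\,x^N$. The expression is multilinear and symmetric. For an index set $S$ write $x_S$ for the family $(x_r)_{r\in S}$. Grouping the permutations of $S$ by the set $S'$ of their first $N$ values gives, for $0\le N\le|S|$,
$$\operatorname{Sym}(x_S)=\sum_{S'\subset S,\ |S'|=N}\operatorname{Sym}(x_{S'})\operatorname{Sym}(x_{S\setminus S'}). \tag{2}$$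

Symmetrised products are what powers see. If $r=\sum_{k\ge1}r_k$, then $r^M=\sum r_{k_1}\cdots r_{k_M}$ over all tuples. Collect the tuples into permutation orbits: the sum over one orbit is a positive multiple of $\operatorname{Sym}(r_{k_1},\dots,r_{k_M})$. So relations $\operatorname{Sym}=0$ can delete whole orbits from $r^M$, including orbits in which a few of the $k_t$ are large. For which orbits do we ask this?

**Definition.** The *cost* of $(k_1,\dots,k_N)$ with integers $k_r\ge1$ is $\sum_r\sqrt{k_r}$.

Squaring out shows
$$\sum_rk_r\le\Bigl(\sum_r\sqrt{k_r}\Bigr)^2 . \tag{3}$$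
For example $(9,1,1,1)$ and $(3,3,3,3)$ have the same total degree $12$, with costs $6$ and $4\sqrt3\approx6.93$: one large degree among small ones is cheap.

The target is this: for every $j\ge1$ there should be an $M$ such that $\operatorname{Sym}(x_1,\dots,x_M)=0$ in the quotient whenever the $x_r$ are homogeneous of degrees $k_r\ge1$ with cost at most $jM$. Then what survives in $r^M$ has cost greater than $jM$. If the norm carries the weight $e^{\sqrt k}$, the surviving terms together are at most $(e^{-j}\|r\|)^M$ in the *unweighted* norm. A concavity argument will transfer this to the weighted norm. Note also that if all degrees occurring in $r$ are at most $j^2$, every tuple has cost at most $jM$, so $r^M=0$: polynomials without constant term are nilpotent in the quotient.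

It remains to see that these relations leave an infinite-dimensional algebra.

## 5. The block construction

We impose the $j$-th family of relations only inside $T_{\ell_j}$, where $\ell_1,\ell_2,\dots$ are rapidly growing lengths, each dividing the next. A word of length $\ell_j$ is cut into consecutive blocks of length $\ell_{j-1}$, and the relations already imposed act in each block separately. This keeps dimensions multiplicative and countable.

**Proposition 4.** There are integers $1=\ell_0,\ell_1,\ell_2,\dots$ with $\ell_{j-1}\mid\ell_j$, integers $N_j\ge1$ $(j\ge1)$, and subspaces $U_j\subset T_{\ell_j}$ with $w_j:=\dim T_{\ell_j}/U_j\ge2$, such that for $j\ge1$: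

* (a) $T_{a\ell_{j-1}}U_{j-1}T_{b\ell_{j-1}}\subset U_j$ whenever $(a+1+b)\ell_{j-1}=\ell_j$;
* (b) $T_i\operatorname{Sym}(x_1,\dots,x_{N_j})T_{i'}\subset U_j$ whenever $x_r\in T_{k_r}$, $k_r\ge1$, $\sum\sqrt{k_r}\le2jN_j$ and $i+\sum k_r+i'=\ell_j$;
* (c) $\ell_j\ge(2jN_j)^2$.

Before the proof, look at the first stage by hand, $j=1$ and $\ell_0=1$, with the length $\ell_1=m=4N^2$ that the proof will use. With $N=1$ the relations contain $\operatorname{Sym}(x)=x$ for $x\in T_1$, and everything in $T_4$ is killed. With $N=2$, $m=16$, the allowed costs are at most $4$, so the relations $xy+yx$ for degrees $(1,1)$ and $(1,2)$ (costs $2$ and $1+\sqrt2$) are included. By the computation of Section 3 they kill every product of three letters, wherever it stands, hence all of $T_{16}$. So $N$ must be large, and the proof must show that large $N$ helps.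

**Proof.** Start with $\ell_0=1$, $U_0=0$, $w_0=2$. Suppose stage $j-1$ is done and write $\ell=\ell_{j-1}$, $U=U_{j-1}$, $w=w_{j-1}\ge2$, $\lambda=w^{1/\ell}>1$.

**Step 1: the old relations in $c$ blocks.** This step fixes the space in which we count. For $c\ge0$ let
$$E_c=\sum_{a+1+b=c}T_{a\ell}UT_{b\ell}\subset T_{c\ell}.$$
Since $T_{c\ell}=T_\ell^{\otimes c}$, and the kernel of $V^{\otimes c}\to(V/U)^{\otimes c}$ is the sum of the spaces $V^{\otimes a}\otimes U\otimes V^{\otimes b}$ with $a+1+b=c$, we have $T_{c\ell}/E_c\cong(T_\ell/U)^{\otimes c}$, of dimension $w^c=\lambda^{c\ell}$. Clearly $T_{a\ell}E_cT_{b\ell}\subset E_{a+b+c}$.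

**Step 2: elements that are invisible modulo the old relations.** We want to replace the infinitely many inputs $x_r$ by a basis of size about $\lambda^k$ in degree $k$. For $k\ge1$ let $Q_k$ be the set of $x\in T_k$ such that $T_sxT_{s'}\subset E_c$ for all $0\le s,s'<\ell$ with $s+k+s'=c\ell$. If $x\in Q_k$, then $T_sxT_{s'}\subset E_c$ for *all* $s,s'\ge0$ with $s+k+s'=c\ell$: write $s=a\ell+s_0$ and $s'=b\ell+s_0'$ with $0\le s_0,s_0'<\ell$, so that
$$T_sxT_{s'}=T_{a\ell}(T_{s_0}xT_{s_0'})T_{b\ell}\subset T_{a\ell}E_{c-a-b}T_{b\ell}\subset E_c .$$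

For each $s$ with $0\le s<\ell$ there is exactly one $s'$ with $0\le s'<\ell$ and one $c$ with $s+k+s'=c\ell$, and $c\ell\le k+2\ell$. So $Q_k$ is the intersection of $\ell$ kernels of linear maps $T_k\to\operatorname{Hom}(T_s\otimes T_{s'},T_{c\ell}/E_c)$. The target has dimension $d^{s+s'}w^c\le d^{2\ell}\lambda^{k+2\ell}=d^{2\ell}w^2\lambda^k$. Hence
$$D_k:=\dim T_k/Q_k\le C\lambda^k,\qquad C=\ell\,d^{2\ell}w^2 . \tag{4}$$
Choose $B_k\subset T_k$ with $|B_k|=D_k$, linearly independent modulo $Q_k$, so that $T_k=\operatorname{span}B_k\oplus Q_k$. Let $B=\bigsqcup_{k\ge1}B_k$ and write $|e|=k$ for $e\in B_k$. (At the first stage $\ell=1$ and $U=0$, so $Q_k=0$, $\lambda=2$, and $B_k$ can be the set of all words of length $k$.)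

**Step 3: the new relations are spanned by multisets.** Let $N\ge1$, to be chosen in Step 6, and put $m=4j^2N^2$, so that $m\ell\ge(2jN)^2$. Let $X\subset T_{m\ell}$ be the span of all $T_i\operatorname{Sym}(x_1,\dots,x_N)T_{i'}$ as in (b), with $\ell_j=m\ell$ and $N_j=N$. Split each $x_r$ into a combination of elements of $B_{k_r}$ and an element of $Q_{k_r}$, and expand multilinearly. If some entry of $\operatorname{Sym}$ is an element $x_r\in Q_{k_r}$, then every term of $T_i\operatorname{Sym}(x_1,\dots,x_N)T_{i'}$ lies in a space $T_sx_rT_{s'}$ with $s+k_r+s'=m\ell$, hence in $E_m$ by Step 2. Therefore $X+E_m$ is spanned modulo $E_m$ by the spaces $T_i\operatorname{Sym}(\mu)T_{i'}$, where $\mu$ runs over *multisets* of $N$ elements of $B$ with $\operatorname{cost}(\mu)=\sum_{e\in\mu}\sqrt{|e|}\le2jN$, and $i+\deg\mu+i'=m\ell$ with $\deg\mu=\sum_{e\in\mu}|e|$. Multisets suffice because $\operatorname{Sym}$ is symmetric.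

**Step 4: the dimension contributed by one pair $(i,\mu)$.** Let $y=\operatorname{Sym}(\mu)$, $n=\deg\mu$, and write $i=a\ell+s$, $i'=b\ell+s'$ with $0\le s,s'<\ell$. Put $c=m-a-b$, so that $c\ell=s+n+s'\ge n$. In
$$T_{m\ell}/E_m\cong T_{a\ell}/E_a\otimes T_{c\ell}/E_c\otimes T_{b\ell}/E_b$$
the image of $T_{a\ell}(T_syT_{s'})T_{b\ell}$ has dimension at most
$$w^a\,d^{s+s'}\,w^b\le d^{2\ell}w^{m-c}\le d^{2\ell}w^m\lambda^{-n}, \tag{5}$$
because $w^c=\lambda^{c\ell}\ge\lambda^n$. Since $n\ge1$, there are at most $m\ell$ values of $i$. Summing,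
$$\dim(X+E_m)/E_m\le w^m\cdot m\ell\,d^{2\ell}\,\Phi(N),\qquad \Phi(N)=\sum_{|\mu|=N,\ \operatorname{cost}(\mu)\le2jN}\lambda^{-\deg\mu}. \tag{6}$$

**Step 5: $\Phi(N)$ decays exponentially.** Put $z=\lambda^{1/2}>1$, $\tau=\frac{\log z}{4j}>0$, and $t_e=z\lambda^{-|e|}e^{-\tau\sqrt{|e|}}$ for $e\in B$. If $|\mu|=N$ and $\operatorname{cost}(\mu)\le2jN$, then
$$\lambda^{-\deg\mu}\le z^{-N}e^{2jN\tau}\prod_{e\in\mu}t_e=z^{-N/2}\prod_{e\in\mu}t_e ,$$
since $\prod_{e\in\mu}t_e=z^N\lambda^{-\deg\mu}e^{-\tau\operatorname{cost}(\mu)}$ and $e^{2jN\tau}=z^{N/2}$. Summing over all finite multisets,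
$$\Phi(N)\le z^{-N/2}P,\qquad P=\prod_{e\in B}(1-t_e)^{-1}. \tag{7}$$
We check that $P<\infty$. First, $t_e\le\lambda^{1/2-|e|}\le\lambda^{-1/2}<1$. Second, by (4), $\sum_et_e\le Cz\sum_{k\ge1}e^{-\tau\sqrt k}<\infty$. As $-\log(1-t)\le t/(1-t)\le t/(1-\lambda^{-1/2})$ for $0\le t\le\lambda^{-1/2}$, the product converges. And $P$ does not depend on $N$.

Here the symmetrisation does its work. Ordered tuples would have given $(\sum_et_e)^N$ in place of $P$, and nothing makes $\sum_et_e$ small. Multisets give a bound independent of $N$, and the factor $z^{-N/2}$ wins. The square root in the cost enters through the convergence of $\sum_ke^{-\tau\sqrt k}$ for the very small $\tau$ at hand. With $\log k$ in place of $\sqrt k$ this bound would read $\sum k^{-\tau}$, which diverges: $w\le2^\ell$ gives $\lambda\le2$, so $\tau<1$.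

**Step 6: choice of $N_j$, $\ell_j$, $U_j$.** By (7),
$$m\ell\,d^{2\ell}\,\Phi(N)\le4j^2N^2\,\ell\,d^{2\ell}\,P\,\lambda^{-N/4}\to0\qquad(N\to\infty).$$
Fix $N=N_j$ making the left side at most $\frac12$, and put $\ell_j=m\ell$, $U_j=E_m+X$. Then (a) holds because $E_m\subset U_j$, (b) because $X\subset U_j$, and (c) because $m\ell\ge(2jN)^2$. By (6), $w_j\ge\frac12w^m\ge\frac12\cdot2^4\ge2$, using $m\ge4$. This completes stage $j$. $\blacksquare$

Iterating (a) we get, for $p\ge j\ge1$,
$$T_{a\ell_j}U_jT_{b\ell_j}\subset U_p\quad\text{whenever }(a+1+b)\ell_j=\ell_p . \tag{8}$$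
For $p=j$ this is trivial. For $p>j$ the block $[a\ell_j,(a+1)\ell_j]$ lies inside one block $[a'\ell_{p-1},(a'+1)\ell_{p-1}]$ since $\ell_j\mid\ell_{p-1}$. By induction, what stands in this larger block lies in $U_{p-1}$, and (a) at stage $p$ puts the whole in $U_p$.

## 6. The graded algebra $T/I$ and relations that cross a block boundary

The spaces $U_j$ live in the special degrees $\ell_j$. We convert them into an ideal.

**Definition.** $I_k$ is the set of $x\in T_k$ for which there is $p_0$ such that for all $p\ge p_0$ with $\ell_p\ge k$ and all $i,i'\ge0$ with $i+k+i'=\ell_p$ we have $T_ixT_{i'}\subset U_p$. Put $I=\bigoplus_kI_k$.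

**Lemma 5.** $I$ is a two-sided ideal of $T$, and $I_k\ne T_k$ for every $k\ge0$. So $A_k:=T_k/I_k\neq0$ for all $k$, and $A_0=\mathbb C1$.

**Proof.** Each $I_k$ is a subspace (take the larger of two values of $p_0$). If $x\in I_k$ and $y\in T_q$, then $T_iyxT_{i'}\subset T_{i+q}xT_{i'}$, so $yx\in I_{k+q}$ with the same $p_0$; similarly $xy\in I_{k+q}$. If $I_k=T_k$, then a basis of $T_k$ being finite, one $p_0$ works for all of $T_k$. Since $\ell_p\to\infty$ (in fact $\ell_p\ge4\ell_{p-1}$), for large $p$ we get $T_{\ell_p}=T_kT_{\ell_p-k}\subset U_p$, contradicting $w_p\ge2$. Finally $T_0=\mathbb C$ and $I_0\neq T_0$ force $I_0=0$. $\blacksquare$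

Now we want the target of Section 4. Property (b) gives $\operatorname{Sym}(x_1,\dots,x_{N_j})\in U_j$ when the product sits *inside* one block of length $\ell_j$. Inside a longer word it may straddle a boundary between blocks, and then (b) says nothing. The remedy is to take twice as many factors: the boundary cuts at most one factor, and on one side of it at least $N_j$ complete factors remain.

**Proposition 6.** Let $j\ge1$, $M=2N_j$, $x_r\in T_{k_r}$ with $k_r\ge1$ $(1\le r\le M)$, and $\sum_r\sqrt{k_r}\le jM$. Then $\operatorname{Sym}(x_1,\dots,x_M)\in I$.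

**Proof.** Let $N=N_j$ and $n=\sum k_r$. By (3) and (c), $n\le(2jN)^2\le\ell_j$. Every subfamily of the $x_r$ has cost at most $jM=2jN$, so (b) applies to every subfamily of $N$ elements. Let $p\ge j$ and $i+n+i'=\ell_p$. We show $T_i\operatorname{Sym}(x_1,\dots,x_M)T_{i'}\subset U_p$; then $p_0=j$ works in the definition of $I$.

Think of positions $0,1,\dots,\ell_p$ along the word; our product occupies $[i,i+n]$. Since $n\le\ell_j$, the open interval $(i,i+n)$ contains at most one multiple of $\ell_j$.

**Case 1: no multiple of $\ell_j$ in $(i,i+n)$.** Let $a=\lfloor i/\ell_j\rfloor$. Then $(a+1)\ell_j>i$ is not in the open interval, so $[i,i+n]\subset[a\ell_j,(a+1)\ell_j]$. As $i<\ell_p$ and $\ell_j\mid\ell_p$, this block lies in $[0,\ell_p]$. By (2), $\operatorname{Sym}(x_1,\dots,x_M)$ is a sum of products $\operatorname{Sym}(x_S)\operatorname{Sym}(x_{S^c})$ with $|S|=N$. The factor $\operatorname{Sym}(x_S)$ sits inside the block, so by (b), filling up the block on both sides, and by (8),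
$$T_i\operatorname{Sym}(x_1,\dots,x_M)T_{i'}\subset T_{a\ell_j}U_jT_{b\ell_j}\subset U_p,\qquad(a+1+b)\ell_j=\ell_p .$$

**Case 2: one multiple, $\beta=i+h$ with $0<h<n$.** For $\sigma\in S_M$ the partial sums of $k_{\sigma(1)},k_{\sigma(2)},\dots$ increase strictly from $0$ to $n$, so there is a unique $q$ with $\sum_{t<q}k_{\sigma(t)}\le h<\sum_{t\le q}k_{\sigma(t)}$. Put $S=\{\sigma(t):t<q\}$, $e=\sigma(q)$, $S'=\{\sigma(t):t>q\}$. The condition on $q$ depends only on $S$ and $e$, so grouping the permutations gives
$$\operatorname{Sym}(x_1,\dots,x_M)=\sum_{(S,e,S')}\operatorname{Sym}(x_S)\,x_e\operatorname{Sym}(x_{S'}), \tag{9}$$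
summed over the partitions $\{1,\dots,M\}=S\sqcup\{e\}\sqcup S'$ with $\sum_Sk_r\le h<\sum_Sk_r+k_e$. Since $|S|+|S'|=2N-1$, either $|S|\ge N$ or $|S'|\ge N$.

Suppose $|S|\ge N$. Placed at position $i$, the factor $\operatorname{Sym}(x_S)$ occupies an interval inside $[i,\beta]\subset[\beta-\ell_j,\beta]$, because $h<n\le\ell_j$. Moreover $\beta-\ell_j\ge0$, since $\beta>0$ is a multiple of $\ell_j$. By (2), $\operatorname{Sym}(x_S)$ is a sum of products $\operatorname{Sym}(x_{S_0})\operatorname{Sym}(x_{S\setminus S_0})$ with $|S_0|=N$. In the word of length $\ell_p$, put whatever stands around $\operatorname{Sym}(x_{S_0})$ into the full spaces: the contribution lies in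
$$T_{\beta-\ell_j}\bigl(T_{g}\operatorname{Sym}(x_{S_0})T_{g'}\bigr)T_{\ell_p-\beta},\qquad g=i-\beta+\ell_j,\quad g+\sum_{S_0}k_r+g'=\ell_j .$$
By (b) this is contained in $T_{\beta-\ell_j}U_jT_{\ell_p-\beta}$, hence in $U_p$ by (8).

Suppose $|S'|\ge N$. The factor $\operatorname{Sym}(x_{S'})$ starts after $\beta$ and ends at $i+n$, so it occupies an interval inside $[\beta,i+n]\subset[\beta,\beta+\ell_j]$, because $n-h<\ell_j$. And $\beta+\ell_j\le\ell_p$, because $\beta<\ell_p$ are both multiples of $\ell_j$. Extracting $\operatorname{Sym}(x_{S_0})$ with $S_0\subset S'$, $|S_0|=N$, as before, the contribution lies in $T_\beta U_jT_{\ell_p-\beta-\ell_j}\subset U_p$. $\blacksquare$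

## 7. Completion with the weight $e^{\sqrt k}$: proof of Theorem 1

**Step 1: the Banach algebra.** Give $T_k$ the $\ell^1$-norm with respect to words; then $\|uv\|\le\|u\|\|v\|$ for $u\in T_a$, $v\in T_b$. Give $A_k=T_k/I_k$ the quotient norm $\|\cdot\|$. Since $I$ is an ideal, products of representatives represent products, so $\|xy\|\le\|x\|\|y\|$ for $x\in A_a$, $y\in A_b$. Let $\omega(k)=e^{\sqrt k}$. Then $\omega(0)=1$, $\omega$ is increasing, and $\omega(a+b)\le\omega(a)\omega(b)$ because $\sqrt{a+b}\le\sqrt a+\sqrt b$. Put
$$A=\Bigl\{x=\sum_{k\ge0}x_k:\ x_k\in A_k,\ \|x\|_\omega=\sum_k\omega(k)\|x_k\|<\infty\Bigr\},\qquad R=\{x\in A:x_0=0\}.$$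
As an $\ell^1$-sum of finite-dimensional normed spaces, $A$ is complete. By the submultiplicativity of $\omega$, the graded product makes $A$ a unital Banach algebra, with $\|1\|_\omega=1$. It is infinite-dimensional because all $A_k\ne0$ (Lemma 5). $R$ is a two-sided ideal of codimension $1$, and $A=\mathbb C1\oplus R$. We write $a_1,a_2$ also for the images of the letters in $A_1\subset R$.

**Step 2: $R=Aa_1+Aa_2=a_1A+a_2A$.** The inclusions $Aa_1+Aa_2\subset R$ and $a_1A+a_2A\subset R$ are clear. Let $r=\sum_{k\ge1}r_k\in R$. Lift $r_k$ to $\tilde r_k\in T_k$ with $\|\tilde r_k\|=\|r_k\|$; the quotient norm is attained in finite dimensions. Sorting words by their last letter, $\tilde r_k=y_{k,1}a_1+y_{k,2}a_2$ with $y_{k,i}\in T_{k-1}$ and $\|y_{k,1}\|+\|y_{k,2}\|=\|\tilde r_k\|$. Put $b_i=\sum_k(y_{k,i}+I_{k-1})$. Since $\omega(k-1)\le\omega(k)$,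
$$\|b_i\|_\omega\le\sum_k\omega(k-1)\|y_{k,i}\|\le\sum_k\omega(k)\|r_k\|<\infty ,$$
so $b_i\in A$ and $r=b_1a_1+b_2a_2$. Sorting by first letters gives $R=a_1A+a_2A$.

It remains to show that every $r\in R$ is quasinilpotent. Let $\|x\|_1=\sum_k\|x_k\|\le\|x\|_\omega$, another submultiplicative norm on $A$ (not complete in general), and let $\rho_\omega,\rho_1$ be the numbers $\lim\|x^n\|^{1/n}=\inf\|x^n\|^{1/n}$ for the two norms.

**Step 3: $\rho_1(r)=0$ for $r\in R$.** Here the relations are used. Let $j\ge1$, $M=2N_j$. In degree $n$,
$$(r^M)_n=\sum_{k_1+\dots+k_M=n}r_{k_1}\cdots r_{k_M},$$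
a finite sum. The set of tuples of cost at most $jM$ is invariant under permutations. For such a tuple, the sum over its distinct rearrangements, multiplied by the order of its stabiliser in $S_M$, is $\operatorname{Sym}(r_{k_1},\dots,r_{k_M})$. Lifting the $r_{k_t}$ to $T$, Proposition 6 shows that this is $0$ in $A_n$. Only tuples of cost greater than $jM$ remain, and for those $1<e^{-jM}\prod_te^{\sqrt{k_t}}$. Summing norms over all $n$,
$$\|r^M\|_1\le\sum_{\sum\sqrt{k_t}>jM}\ \prod_t\|r_{k_t}\|\le e^{-jM}\Bigl(\sum_k\|r_k\|e^{\sqrt k}\Bigr)^M=\bigl(e^{-j}\|r\|_\omega\bigr)^M . \tag{10}$$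
Since $\rho_1(r)\le\|r^M\|_1^{1/M}$, we get $\rho_1(r)\le e^{-j}\|r\|_\omega$ for every $j$, that is, $\rho_1(r)=0$.

**Step 4: $\rho_\omega\le\rho_1$.** Estimate (10) loses a norm: $\|\cdot\|_\omega$ on the right, $\|\cdot\|_1$ on the left. This step repairs that. If $a\ge b\ge0$, then $\sqrt{a+b}-\sqrt a$ is decreasing in $a$, so it is at most its value at $a=b$:
$$\sqrt{a+b}-\sqrt a\le\sqrt{2b}-\sqrt b\le\tfrac12\sqrt b,\qquad\text{hence}\qquad\omega(a+b)\le\omega(a)\,\omega(b)^{1/2}.$$
(A linear cost with weight $e^k$ would fail here, since $e^{a+b}>e^{a+b/2}$ for $b\ge1$.) For $x\in A$, split the double sum according to which index is larger and use Cauchy–Schwarz on $\|x_b\|\omega(b)^{1/2}=(\|x_b\|\omega(b))^{1/2}\|x_b\|^{1/2}$: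
$$\|x^2\|_\omega\le\sum_{a,b}\|x_a\|\|x_b\|\,\omega(a+b)\le2\sum_a\|x_a\|\omega(a)\sum_b\|x_b\|\omega(b)^{1/2}\le2\,\|x\|_\omega^{3/2}\|x\|_1^{1/2}. \tag{11}$$
Apply (11) to $x=r^n$, take $n$-th roots and let $n\to\infty$:
$$\rho_\omega(r)^2\le\rho_\omega(r)^{3/2}\rho_1(r)^{1/2},$$
so $\rho_\omega(r)\le\rho_1(r)$.

**Step 5: the radical.** By Steps 3 and 4 every $r\in R$ is quasinilpotent in the Banach algebra $A$. For $r\in R$ and $b\in A$ we have $br\in R$, so $1-br$ is invertible; hence $R\subset\operatorname{rad}A$. As $R$ has codimension $1$ and $\operatorname{rad}A\neq A$, $R=\operatorname{rad}A$. Every maximal left (or right) ideal contains $\operatorname{rad}A=R$, hence equals $R$, which is generated by $a_1,a_2$ on either side by Step 2. This proves Theorem 1. $\blacksquare$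

## 8. Tensoring with a finite-dimensional semisimple algebra: proof of Theorem 2

Let $A,R,a_1,a_2$ be as in Theorem 1 and let $B$ be a nonzero finite-dimensional semisimple complex algebra. It has a unit. Give $B$ an algebra norm with $\|1\|=1$, for instance the operator norm of left multiplication with respect to any norm on $B$. Let $\mathfrak A=A\otimes B$ with the projective norm. As $B$ is finite-dimensional, the algebraic tensor product is already complete, so $\mathfrak A$ is a unital Banach algebra, infinite-dimensional since $B\ne0$. Put $\mathfrak N=R\otimes B$, a two-sided ideal with $\mathfrak A/\mathfrak N\cong(A/R)\otimes B\cong B$.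

**Step 1: $\mathfrak N=\operatorname{rad}\mathfrak A$.** By Wedderburn's theorem $B\cong\bigoplus_iM_{n_i}(\mathbb C)$, so $\mathfrak A\cong\bigoplus_iM_{n_i}(A)$ and $\mathfrak N\cong\bigoplus_iM_{n_i}(R)$. The radical of a finite direct sum is the sum of the radicals, so for $\mathfrak N\subset\operatorname{rad}\mathfrak A$ it is enough to work in one $M_n(A)$. Let $C_q$ be the set of matrices that vanish outside column $q$ and have entries $r_1,\dots,r_n\in R$ in column $q$. This is a left ideal. For such a matrix $x$, put $u=1-r_q$, which is invertible because $R=\operatorname{rad}A$. Then $1-x$ is the identity matrix with column $q$ replaced by $u$ in place $q$ and $-r_i$ in the places $i\ne q$. Its inverse is the identity matrix with column $q$ replaced by $u^{-1}$ in place $q$ and $r_iu^{-1}$ in the places $i\neq q$: in one order the entries of column $q$ of the product are $uu^{-1}=1$ and $r_iu^{-1}-r_iu^{-1}=0$; in the other order they are $u^{-1}u=1$ and $-r_i+r_iu^{-1}u=0$. Since $bx\in C_q$ for every $b\in M_n(A)$, all $1-bx$ are invertible, so $C_q\subset\operatorname{rad}M_n(A)$.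 Summing over $q$, $M_n(R)\subset\operatorname{rad}M_n(A)$. Conversely, the image of $\operatorname{rad}\mathfrak A$ in the quotient $\mathfrak A/\mathfrak N\cong B$ lies in $\operatorname{rad}B=0$, so $\operatorname{rad}\mathfrak A\subset\mathfrak N$. In particular $\mathfrak A/\operatorname{rad}\mathfrak A\cong B$.

**Step 2: the powers $\mathfrak N^n$ are finitely generated and of finite codimension.** Write $\hat a_w=a_w\otimes1$. If $r=b_1a_1+b_2a_2$, then $r\otimes b=\sum_i(b_i\otimes b)\hat a_i$, so $\mathfrak N=\sum_i\mathfrak A\hat a_i$. For $n\ge1$, $\mathfrak N^n$ is a two-sided ideal, so $\mathfrak N^n\mathfrak A=\mathfrak N^n$, and by induction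
$$\mathfrak N^{n+1}=\mathfrak N^n\sum_i\mathfrak A\hat a_i=\sum_i\mathfrak N^n\hat a_i=\sum_{|w|=n+1}\mathfrak A\hat a_w . \tag{12}$$
So $\mathfrak N^n$ is finitely generated as a left ideal. Write $\mathfrak A=F+\mathfrak N$ with $\dim F<\infty$. By (12),
$$\mathfrak N^n=\sum_{|w|=n}F\hat a_w+\sum_{|w|=n}\mathfrak N\hat a_w=\sum_{|w|=n}F\hat a_w+\mathfrak N^{n+1},$$
because $\mathfrak N\hat a_w\subset\mathfrak N^{n+1}\subset\mathfrak N^n$. So $\mathfrak N^{n+1}$ has finite codimension in $\mathfrak N^n$, and by induction each $\mathfrak N^n$ has finite codimension in $\mathfrak A$.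

**Step 3: left ideals of finite codimension.** Let $J$ be a left ideal of finite codimension, and consider the finite-dimensional left module $X=\mathfrak A/J$. The decreasing chain $\mathfrak N^nX$ stabilises. If $\mathfrak N^{n+1}X=\mathfrak N^nX$ with $n\ge1$, then $\mathfrak N\cdot(\mathfrak N^nX)=\mathfrak N^nX$ with $\mathfrak N=\operatorname{rad}\mathfrak A$ and $\mathfrak N^nX$ finitely generated, so Nakayama's lemma gives $\mathfrak N^nX=0$, that is, $\mathfrak N^n\subset J$. As $\mathfrak N^n$ has finite codimension in $\mathfrak A$, we have $J=\mathfrak N^n+G$ with $G\subset J$ finite-dimensional. So $J$ is generated by the $\hat a_w$ with $|w|=n$ together with a basis of $G$.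

Finally, every maximal left ideal contains $\operatorname{rad}\mathfrak A=\mathfrak N$, hence has finite codimension, hence is finitely generated. $\blacksquare$
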